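# Sparsifying a cut constraint glued to a conjunction: how sparsifier size depends on $\varepsilon$

## 1. Predicates, instances, and sparsifiers

Throughout, $D$ is a finite domain, $r\ge 1$, and $R\subseteq D^r$ is a predicate with $\emptyset\ne R\ne D^r$ (so $|D|\ge 2$). Constants written $c,C,\dots$ or hidden in $O,\Omega,\Theta$ may depend on $R$, hence on $D$ and $r$, but never on $n$ or $\varepsilon$.

**Definition 1 (instance, value).** An instance of $\operatorname{CSP}(R)$ on $n$ variables is a pair $(X,Y)$ with $|X|=n$ and $Y\subseteq X^r$; elements of $Y$ are clauses. For an assignment $\sigma:X\to D$ and $y=(y_1,\dots,y_r)$ put $\sigma(y)=(\sigma(y_1),\dots,\sigma(y_r))$. The assignment violates $y$ if $\sigma(y)\notin R$. A weighted instance also has weights $w:Y\to\mathbb R_{>0}$; an unweighted one has $w\equiv 1$. The value $\operatorname{val}_w(\sigma)$ is the total weight of the violated clauses.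

With $f:=1-1_R$ and $f_y(\sigma):=f(\sigma(y))$ this reads
$$\operatorname{val}_w(\sigma)=\sum_{y\in Y}w(y)f_y(\sigma). \tag{1}$$

*Example.* Let $D=\{0,1\}$ and $R=\{00,11\}$, the **cut predicate**. A clause $(u,v)$ with $u\ne v$ is an edge, an assignment is a two-coloring of $X$, and the value is the weight of the edges between the two color classes. So $\operatorname{val}_w$ is the cut function of a weighted graph.

**Definition 2 (sparsifier).** For $\varepsilon\in[0,1)$, an $\varepsilon$-sparsifier of $(X,Y,w)$ is a function $\tilde w:Y\to\mathbb R_{\ge0}$ with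
$$(1-\varepsilon)\operatorname{val}_w(\sigma)\le\operatorname{val}_{\tilde w}(\sigma)\le(1+\varepsilon)\operatorname{val}_w(\sigma)\quad\text{for every }\sigma:X\to D .$$
Its size is the number of $y$ with $\tilde w(y)>0$.

*Example.* Take the cut predicate and the unweighted triangle with clauses $(u,v),(v,t),(t,u)$. Every non-constant $\sigma$ has value $2$. If we drop $(t,u)$ and use weights $a,b$ on the other two, the three cuts become $a$, $a+b$, $b$. We need $a,b\ge2(1-\varepsilon)$ and $a+b\le2(1+\varepsilon)$, which is possible exactly when $\varepsilon\ge\frac13$ (then $a=b=\frac43$ works). By symmetry the minimum size is $3$ for $\varepsilon<\frac13$.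

**Definition 3 (SPR and wSPR).** $\operatorname{SPR}(R,n,\varepsilon)$ is the maximum, over unweighted instances on $n$ variables, of the minimum size of an $\varepsilon$-sparsifier. $\operatorname{wSPR}(R,n,\varepsilon)$ is the same with the maximum over all weighted instances.

Directly from the definition, $\operatorname{SPR}(R,n,\varepsilon)\le\operatorname{wSPR}(R,n,\varepsilon)$. Also $\operatorname{SPR}(R,n,\varepsilon)\le\operatorname{SPR}(R,n,0)\le n^r$, and the same holds for $\operatorname{wSPR}$.

*Example.* For the cut predicate, $\operatorname{SPR}(R,n,0)=n(n-1)/2$. We may drop the never-violated clauses $(u,u)$ and merge $(u,v)$ with $(v,u)$, so this many clauses suffice. Conversely, take one clause per unordered pair. Since $f_{(u,v)}=\sigma(u)+\sigma(v)-2\sigma(u)\sigma(v)$, each monomial $\sigma(u)\sigma(v)$ occurs in one function only, so $\sum_y(\tilde w(y)-1)f_y\equiv0$ forces $\tilde w\equiv1$.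

## 2. Non-redundant instances and chains

**Definition 4 (non-redundancy).** $(X,Y)$ is non-redundant if for every $y\in Y$ some assignment violates $y$ and no other clause of $Y$. $\operatorname{NRD}(R,n)$ is the maximum of $|Y|$ over non-redundant instances on $n$ variables.

*Example.* For the cut predicate a non-redundant instance is a forest: if the edge $uv$ closes a cycle with other clauses, a coloring that separates $u$ from $v$ also separates another edge of the cycle. A path shows $\operatorname{NRD}=n-1$.

**Definition 5 (chain length).** $\operatorname{CL}(R,n)$ is the maximum $\ell$ such that, for some $X$ with $|X|=n$, there are distinct clauses $y_1,\dots,y_\ell\in X^r$ and assignments $\sigma_1,\dots,\sigma_\ell$ with $\sigma_i(y_i)\notin R$ and $\sigma_i(y_j)\in R$ for all $j>i$.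

Here $\sigma_i$ may violate earlier clauses. A non-redundant instance, in any order, is a chain, so $\operatorname{CL}\ge\operatorname{NRD}$.

*Example.* Let $R$ be the binary OR, so a clause is violated only by $00$, and let $X=\{u,v\}$. The order $(u,u),(v,v),(u,v)$ is a chain: use $(\sigma(u),\sigma(v))=(0,1),(1,0),(0,0)$. The clauses $(u,v)$ and $(v,u)$ define the same function and cannot both be in a chain, so $\operatorname{CL}=3$. But violating $(u,v)$ forces violating $(u,u)$ and $(v,v)$, so $\operatorname{NRD}=2$.

**Fact (2).** *For every $\varepsilon\in[0,1)$, $\ \operatorname{NRD}(R,n)\le\operatorname{SPR}(R,n,\varepsilon)$ and $\operatorname{CL}(R,n)\le\operatorname{wSPR}(R,n,\varepsilon)$.*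

Both are known; here are short proofs. In a non-redundant instance, the assignment violating only $y$ has value $1$, so $\tilde w(y)\ge1-\varepsilon>0$ for every $y$. For a chain, let $Y=\{y_1,\dots,y_\ell\}$ with weights $w(y_i)=M^i$, where $M=9/(1-\varepsilon)$. Since $\sigma_j$ violates $y_j$ and no later clause, $M^j\le\operatorname{val}_w(\sigma_j)\le\sum_{i\le j}M^i\le2M^j$. Hence an $\varepsilon$-sparsifier has $\tilde w(y_j)\le\operatorname{val}_{\tilde w}(\sigma_j)\le4M^j$. If $\tilde w(y_i)=0$, then
$$(1-\varepsilon)M^i\le\operatorname{val}_{\tilde w}(\sigma_i)\le\sum_{j<i}4M^j\le8M^{i-1},$$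
so $M\le8/(1-\varepsilon)$, a contradiction. All $\ell$ clauses are needed.

## 3. Does redundancy acquire a factor $\varepsilon^{-2}$?

It is known that for fixed $\varepsilon$ the bounds (2) can be reversed up to polylogarithmic factors in $n$: $\operatorname{SPR}$ is at most $\operatorname{NRD}$, and $\operatorname{wSPR}$ at most $\operatorname{CL}$, up to such factors. It is also known that for graph cuts on $n$ vertices $n/\varepsilon^2$ is a lower bound on the sparsifier size, and that it is tight. For cuts $\operatorname{NRD}=n-1$, so the truth is $\operatorname{NRD}/\varepsilon^2$. One may ask whether the factor $\varepsilon^{-2}$ is always there. The following question is from Joshua Brakensiek and Venkatesan Guruswami, "Redundancy Is All You Need (for CSP Sparsification)", arXiv:2411.03451 (2024).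

**Question.** For every $R\subseteq D^r$ and $\varepsilon\in(0,1)$, is it the case that
$$\Omega\big(\min(\operatorname{NRD}(R,n)/\varepsilon^2,\,n^r)\big)\le\operatorname{SPR}(R,n,\varepsilon)\quad\text{and}\quad\Omega\big(\min(\operatorname{CL}(R,n)/\varepsilon^2,\,n^r)\big)\le\operatorname{wSPR}(R,n,\varepsilon)\,?$$

If, say, $R$ ignores a coordinate, then $n^r$ clauses are never needed and the cap $n^r$ is silly. So we read the cap as the largest size that can ever be required:
$$\operatorname{SPR}(R,n,\varepsilon)=\Omega\big(\min(\operatorname{NRD}(R,n)/\varepsilon^2,\ \operatorname{SPR}(R,n,0))\big), \tag{3}$$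
$$\operatorname{wSPR}(R,n,\varepsilon)=\Omega\big(\min(\operatorname{CL}(R,n)/\varepsilon^2,\ \operatorname{wSPR}(R,n,0))\big). \tag{4}$$

The answer is no: both (3) and (4) fail, and the first counterexample we meet is a 4-ary Boolean predicate. We also prove a lower bound valid for every $R$, deduce that (3) and (4) hold for arity at most $2$, and show that they fail for some Boolean predicate of every arity $r\ge3$.

## 4. Cuts, OR, and a predicate in between

**Two extremes.** For the cut predicate, (3) asks for $\min(n/\varepsilon^2,n^2)$, in agreement with the known bound for cut sparsifiers. For $\mathrm{OR}_r$, violated only by $0^r$, take disjoint sets $X_1,\dots,X_r$ of size $N=\lfloor n/r\rfloor$ and $Y=X_1\times\dots\times X_r$. Putting $0$ on the variables of one clause and $1$ elsewhere violates that clause only, so for $n\ge r$ we get $\operatorname{NRD}\ge N^r=\Omega(n^r)$. Now (3) and (4) hold for a dull reason: (2) already reaches the cap. A counterexample must therefore have redundancy strictly below the cap, and a natural try is to glue the two extremes together.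

**Definition 6 (the predicates $R_{p,k}$).** For $p\ge2$, $k\ge1$, let $R_{p,k}\subseteq\{0,1\}^{p+k}$ be the predicate violated by $(x,z)\in\{0,1\}^p\times\{0,1\}^k$ iff $x$ is non-constant or $(x,z)=(1^p,1^k)$:
$$f(x,z)=\mathbf 1[x\text{ non-constant}]+\prod_{i}x_i\prod_jz_j . \tag{5}$$

*Example.* $R_{2,2}=\{0000,0001,0010,0011,1100,1101,1110\}$ and $R_{2,1}=\{000,001,110\}$.

Let us compute the chain length of $R_{2,k}$ by hand. Fix $z\in X^k$ and look at the clauses $(x_1,x_2,z)$ of a chain with this $z$, as edges $x_1x_2$ on $X$. Suppose $y_i=(x_1,x_2,z)$ with $x_1\ne x_2$, and suppose $x_1,x_2$ are joined by a path of later clauses with the same $z$. All of these are satisfied by $\sigma_i$, so $\sigma_i$ is constant on the path and $\sigma_i(x_1)=\sigma_i(x_2)$. As $y_i$ is violated, this value is $1$ and $\sigma_i(z)=1^k$. But then the clauses on the path are violated too, a contradiction. So for each $z$ the non-loop clauses form a forest, there are at most $n$ loops, and $\operatorname{CL}(R_{2,k},n)\le2n^{k+1}$. The step to remember from this computation is that two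 clauses $(x_1,x_2,z)$ and $(x_1,x_2',z)$ with the same $x_1$ and the same $z$ are indistinguishable for every $\sigma$ that is constant on both $x$-parts.

**Theorem 1.** *There are $C,c>0$ depending only on $p,k$ such that:*

1. *$\operatorname{wSPR}(R_{p,k},n,\varepsilon)\le C\,(n^{k+1}+n^2/\varepsilon^2)$ for all $n\ge1$, $\varepsilon\in(0,1)$.*
2. *For $n\ge p+k$: $\operatorname{NRD}(R_{p,k},n)\ge c\,n^{k+1}$ and $\operatorname{wSPR}(R_{p,k},n,0)\ge\operatorname{SPR}(R_{p,k},n,0)\ge c\,n^{p+k}$.*

**Corollary 1 (both inequalities fail).** *Let $k\ge2$, $n\ge p+k$, and $n^{-(k-1)/2}\le\varepsilon<1$. Then both right-hand minima in (3) and (4) for $R_{p,k}$ exceed $\operatorname{SPR}$ and $\operatorname{wSPR}$ by a factor at least $c'\min(\varepsilon^{-2},n^{p-1})$. For $p=k=2$ and $\varepsilon=n^{-1/2}$ this factor is $c'n$; for $p=k$ and $\varepsilon=n^{-(k-1)/2}$ it is $c'n^{k-1}=c'\varepsilon^{-2}$. Moreover $\operatorname{NRD},\operatorname{CL},\operatorname{SPR},\operatorname{wSPR}$ are all $\Theta(n^{k+1})$ in this range. Finally, for every unbounded function $g$, even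 the lower bound $\Omega(\min(g(1/\varepsilon)\operatorname{NRD},\operatorname{SPR}(R,n,0)))$ fails.*

**Proof of Corollary 1 from Theorem 1.** In the stated range $n^2/\varepsilon^2\le n^{k+1}$, so $\operatorname{SPR}\le\operatorname{wSPR}\le2Cn^{k+1}$. By part 2 and $\operatorname{CL}\ge\operatorname{NRD}$, both minima are at least a constant times $\min(n^{k+1}/\varepsilon^2,n^{p+k})=n^{k+1}\min(\varepsilon^{-2},n^{p-1})$. (The same holds with the literal cap $n^r=n^{p+k}$.) This gives the factor and its two special cases. For the orders of magnitude, (2) gives $cn^{k+1}\le\operatorname{NRD}\le\operatorname{SPR}\le\operatorname{wSPR}\le 2Cn^{k+1}$ and $\operatorname{NRD}\le\operatorname{CL}\le\operatorname{wSPR}(R_{p,k},n,\frac12)\le C(n^{k+1}+4n^2)$. For the last claim fix $\varepsilon$ and let $n\to\infty$. As soon as $n^{p-1}\ge g(1/\varepsilon)$ the minimum is at least $c\,g(1/\varepsilon)n^{k+1}$, while $\operatorname{SPR}$ and $\operatorname{wSPR}$ are at most $2Cn^{k+1}$. A valid bound would make $g(1/\varepsilon)$ bounded over all $\varepsilon$. $\square$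

**Proof of Theorem 1, part 2.** Let $N=\lfloor n/(p+k)\rfloor\ge n/(2(p+k))$.

**Step 1: many non-redundant clauses.** We exhibit $N^{k+1}$ of them. Take distinct variables $a_{i,j}$ ($i\le N$, $j\le p$) and disjoint sets $Z_1,\dots,Z_k$ of $N$ further variables, with the clauses $(a_{i,1},\dots,a_{i,p},z_1,\dots,z_k)$, $i\le N$, $z_j\in Z_j$. The assignment that is $1$ exactly on the variables of one clause violates that clause. Any other clause either has a different $i$, so its $x$-part is $0^p$ and it is satisfied, or has the same $i$ and some $z_j'\ne z_j$ of value $0$, so it is satisfied. Hence $\operatorname{NRD}\ge N^{k+1}$.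

**Step 2: many clauses needed for exact sparsification.** We use the top monomial of $f$. By (5), $f=1-\prod x_i-\prod(1-x_i)+\prod x_i\prod z_j$. Since $k\ge1$, only the last term contains the product of all $p+k$ variables, with coefficient $1$. Let $Y=A_1\times\dots\times A_p\times Z_1\times\dots\times Z_k$ with disjoint sets of size $N$. Different clauses have different variable sets of size $p+k$, so the monomial formed by all variables of $y$ occurs in $f_y$ and in no other $f_{y'}$. If $\tilde w$ is an exact sparsifier, $\sum_y(\tilde w(y)-1)f_y\equiv0$, and uniqueness of multilinear polynomials on the cube gives $\tilde w\equiv1$. So $\operatorname{SPR}(R_{p,k},n,0)\ge N^{p+k}$. $\square$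

## 5. Independent sampling on a block instance

To prove part 1 we must delete clauses. The first thing to try is independent sampling: keep each clause with probability $\frac12$ at double weight, and repeat. Here is an instance of $\operatorname{CSP}(R_{2,k})$ on which this breaks.

Let $N=\lfloor n/(k+2)\rfloor$, $1\le s\le N$, $g=\lfloor N/s\rfloor$. Take disjoint sets $A_i,B_i$ ($i\le g$) of size $s$ and $Z_1,\dots,Z_k$ of size $N$, and
$$Y=\bigcup_{i\le g}A_i\times B_i\times Z_1\times\dots\times Z_k ,\qquad |Y|=gs^2N^k\ge\tfrac12sN^{k+1}. \tag{6}$$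
For each $i$ and $z\in Z_1\times\dots\times Z_k$, let $\sigma_{i,z}$ be $1$ on $A_i\cup B_i\cup\{z_1,\dots,z_k\}$ and $0$ elsewhere. No $x$-part is cut, and the violated clauses are exactly the $s^2$ clauses of $A_i\times B_i\times\{z\}$. After sampling, the error at $\sigma_{i,z}$ is a sum $T$ of $s^2$ independent uniform signs. We have $\mathbb ET^2=s^2$ and $\mathbb ET^4=3s^4-2s^2\le3s^4$. By Cauchy–Schwarz,
$$s^2=\mathbb ET^2\le\tfrac{s^2}4+(\mathbb ET^4)^{1/2}\Pr[T^2>\tfrac{s^2}4]^{1/2},$$
so $\Pr[|T|>s/2]\ge\frac{(3/4)^2}{3}=\frac3{16}$. If $\varepsilon\le1/(2s)$, then $s/2\ge\varepsilon s^2$, so each $\sigma_{i,z}$ is ruined with probability at least $\frac3{16}$. The $gN^k$ events concern disjoint sets of clauses and are independent, so sampling succeeds with probability at most $(13/16)^{gN^k}$. For $k=2$, $\varepsilon=n^{-1/2}$, $s=\lfloor\sqrt n/2\rfloor$, $n\ge 4$, the instance has $|Y|$ of order $n^{7/2}$, far more than the $O(n^3)$ that Theorem 1 promises, and independent halving is already hopeless.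

The failing assignments are those that cut no $x$-part. They see only the total weight of each set $A_i\times B_i\times\{z\}$, which independent sampling disturbs without need: we could have kept it exactly right. So the signs should be correlated. Pair two clauses with the same $x_1$ and the same $z$, and shift weight from one to the other. By the observation in Section 4, an assignment that cuts neither $x$-part does not notice. Every change in value is then charged to a clause whose $x$-part is cut, and the cut part of the value is large enough to pay, provided no single clause carries too much of a cut.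

## 6. Pairing clauses that share $(x_1,z)$

**Textbook facts.** Hoeffding's inequality: for independent uniform signs $s_i$ and reals $b_i$ not all zero,
$$\Pr\Big[\Big|\sum_is_ib_i\Big|>t\Big]\le2e^{-t^2/(2\sum_i b_i^2)} . \tag{7}$$
For a weighted multigraph on $X$ with edges $e=uv$ of weight $w_e$, let $b_e=e_u-e_v\in\mathbb R^X$ and $L=\sum_ew_eb_eb_e^T$ (the Laplacian; loops contribute $0$). For $u,v$ in a common component the effective resistance is $r(u,v)=(e_u-e_v)^TL^+(e_u-e_v)$, where $L^+$ is the pseudoinverse. For example, in a triangle with unit weights an edge is in parallel with a path of two edges, so $r=\frac23$ for each edge, and the three resistances add up to $2=n-1$. We need two facts.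

(a) $(s_u-s_v)^2\le r(u,v)\,s^TLs$ for all $s\in\mathbb R^X$. Indeed, the kernel of $L$ is spanned by the indicators of components, so $b=e_u-e_v$ lies in the range of $L$ and $b^Ts=b^TL^+Ls$. By Cauchy–Schwarz for the semidefinite form $L^+$, its square is at most $(b^TL^+b)(s^TLL^+Ls)=r(u,v)\,s^TLs$.

(b) Foster's theorem: $\sum_ew_er(e)=\operatorname{tr}\big(L^+\sum_ew_eb_eb_e^T\big)=\operatorname{tr}(L^+L)=\operatorname{rank}L\le n-1$.

**Lemma 1.** *Let $(X,Y,w)$ be a weighted instance of $\operatorname{CSP}(R_{p,k})$ with $|X|=n$, $|Y|=m$, let $\delta\in(0,1)$ and $\tau=2(p-1)(n+2)/\delta^2$. If $m\ge2(n^{k+1}+\tau n)$, there is a $\delta$-sparsifier of size at most $\frac78m$.*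

**Proof.** Write clauses as $y=(x_1,\dots,x_p,z)$ with $z\in X^k$.

**Step 1: measure cuts by a graph.** We set up the quantity that will pay for errors. Let $G$ be the weighted multigraph on $X$ with an edge $x_1x_j$ of weight $w(y)$ for each $y\in Y$ and $2\le j\le p$, with Laplacian $L$ and resistances $r$. For $\sigma:X\to\{0,1\}$ put
$$Q(\sigma)=\sigma^TL\sigma,\qquad\Gamma(\sigma)=\sum_yw(y)\,\mathbf 1[\sigma\text{ non-constant on }x_1,\dots,x_p].$$
A clause contributes to $Q(\sigma)$ its weight times the number of $j\ge2$ with $\sigma(x_j)\ne\sigma(x_1)$, so $Q\le(p-1)\Gamma$. Also $\Gamma\le\operatorname{val}_w$. Let $\rho(y)=\sum_{j\ge2}r(x_1,x_j)$. By (b), $\sum_yw(y)\rho(y)\le n-1$.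

**Step 2: discard heavy clauses.** We show that, apart from few clauses, no clause is a large part of any cut. Call $y$ good if $w(y)\rho(y)\le1/\tau$. By Step 1 at most $\tau n$ clauses are not good. If $\sigma$ is non-constant on the $x$-part of $y$, then $\sigma(x_1)\ne\sigma(x_j)$ for some $j$, and (a) gives $1\le r(x_1,x_j)Q(\sigma)\le\rho(y)Q(\sigma)$. If $y$ is also good, then $w(y)\le w(y)\rho(y)Q(\sigma)\le Q(\sigma)/\tau$. Hence
$$V(\sigma):=\sum_{\substack{y\text{ good,}\\ \text{non-constant under }\sigma}}w(y)^2\le\frac{Q(\sigma)}\tau\,\Gamma(\sigma)\le\frac{p-1}\tau\,\Gamma(\sigma)^2. \tag{8}$$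

**Step 3: pair and perturb.** We define the random new weights. Within each class of good clauses with equal $(x_1,z)\in X^{1+k}$, pair up the clauses, leaving at most one unpaired. There are at most $n^{k+1}$ classes, so the number of pairs is $q\ge\frac12(m-\tau n-n^{k+1})\ge\frac12\cdot\frac m2=\frac m4$. For a pair $\{y,y'\}$ with $w(y)\le w(y')$ let $\theta=w(y)$, choose an independent uniform sign $s$, and set
$$\tilde w(y)=w(y)+s\theta\in\{0,2\theta\},\qquad\tilde w(y')=w(y')-s\theta\ge0 .$$
Other weights are unchanged.

**Step 4: bound the error at one assignment.** We have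
$$\operatorname{Err}(\sigma):=\operatorname{val}_{\tilde w}(\sigma)-\operatorname{val}_w(\sigma)=\sum_{\text{pairs}}s\,\theta\,(f_y(\sigma)-f_{y'}(\sigma)).$$
If $\sigma$ is constant on the $x$-parts of both $y$ and $y'$, both constants equal $\sigma(x_1)$, and the $z$-parts agree, so $f_y(\sigma)=f_{y'}(\sigma)$. Thus a pair with a nonzero term contains a good clause that is non-constant under $\sigma$; its coefficient is at most $\theta$ in absolute value, and $\theta$ is at most the weight of that clause. Pairs are disjoint, so the squared coefficients sum to at most $V(\sigma)$. If $\Gamma(\sigma)>0$, then (7) and (8) give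
$$\Pr[|\operatorname{Err}(\sigma)|>\delta\Gamma(\sigma)]\le2\exp\Big(-\frac{\delta^2\Gamma(\sigma)^2}{2V(\sigma)}\Big)\le2\exp\Big(-\frac{\delta^2\tau}{2(p-1)}\Big)=2e^{-(n+2)}$$
(if $V(\sigma)=0$ the error is $0$). If $\Gamma(\sigma)=0$, no $x$-part is cut and $\operatorname{Err}(\sigma)=0$.

**Step 5: find one good outcome.** We combine a union bound with a count of zeros. The probability that some $\sigma$ has $|\operatorname{Err}(\sigma)|>\delta\Gamma(\sigma)$ is at most $2^n\cdot2e^{-(n+2)}\le2e^{-2}<\frac12$. By symmetry, with probability at least $\frac12$ at least $q/2$ of the signs are $-1$, and each such sign makes $\tilde w(y)=0$. So some outcome satisfies $|\operatorname{Err}(\sigma)|\le\delta\Gamma(\sigma)\le\delta\operatorname{val}_w(\sigma)$ for all $\sigma$ and has size at most $m-q/2\le\frac78m$. $\square$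

**Proof of Theorem 1, part 1.** We iterate Lemma 1 and watch the errors add up. Let $K=24576(p-1)$ and $M=4n^{k+1}+Kn^2/\varepsilon^2$.

**Step 1: choice of the errors.** While the current number $m_j$ of positive-weight clauses exceeds $M$, apply Lemma 1 to these clauses with the $\delta_j$ for which $2\tau_jn=m_j/2$, that is,
$$\delta_j^2=\frac{8(p-1)n(n+2)}{m_j}\le\frac{24(p-1)n^2}{m_j}<\frac{24(p-1)}{K}\,\varepsilon^2=\frac{\varepsilon^2}{1024}<1 .$$
The hypothesis holds, since $2n^{k+1}\le m_j/2$. As $m_{j+1}\le\frac78m_j$, the process stops, with at most $M$ clauses.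

**Step 2: total error.** All used $m_j$ exceed $M$, and counted backward from the last one they grow at least by the factor $\frac87$ each time. Since $1/(1-\sqrt{7/8})<16$,
$$\sum_j\delta_j\le\sqrt{24(p-1)}\,\frac n{\sqrt M}\sum_{i\ge0}(7/8)^{i/2}\le16\sqrt{\frac{24(p-1)}K}\;\varepsilon=\frac\varepsilon2 .$$
Composing the steps multiplies each value by a factor between $\prod(1-\delta_j)\ge1-\varepsilon/2$ and $\prod(1+\delta_j)\le e^{\varepsilon/2}\le1+\varepsilon$ (for the last inequality use convexity and $e^{1/2}<2$). So we obtain an $\varepsilon$-sparsifier of the original instance of size at most $M$. $\square$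

This proves Corollary 1: both inequalities fail for $R_{2,2}$.

## 7. A lower bound for every predicate, from its degree

What survives for all $R$? We need a notion of degree.

**Definition 7 (Efron–Stein decomposition, degree).** Put the uniform measure on $D$. Every $h:D^N\to\mathbb R$ is uniquely a sum $h=\sum_{S\subseteq[N]}h_S$, where $h_S$ depends only on the coordinates in $S$ and averages to $0$ over each coordinate in $S$. Components on distinct sets are orthogonal. If $h$ is a sum of functions of at most $d$ coordinates each, then $h_S=0$ for $|S|>d$; we then say that $h$ has degree at most $d$. For our predicate, let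
$$d=\max\{|S|:f_S\ne0\},$$
which is at least $1$ because $f$ is not constant.

*Example.* For the cut predicate, $f(x_1,x_2)=\frac12-\frac12(1-2x_1)(1-2x_2)$, so $f_\emptyset=\frac12$, $f_{\{1\}}=f_{\{2\}}=0$, $f_{\{1,2\}}\ne0$, and $d=2$. For $R_{p,k}$ the top monomial has coefficient $1$, so $f_{[p+k]}=\prod(x_i-\frac12)\prod(z_j-\frac12)$ and $d=r=p+k$.

**Theorem 2.** *For every $R$ there is $c_R>0$ such that for all $n\ge1$, $\varepsilon\in(0,1)$,*
$$\operatorname{SPR}(R,n,\varepsilon)\ge c_R\max\big(\operatorname{NRD}(R,n),\ \min(n/\varepsilon^2,\operatorname{SPR}(R,n,0))\big). \tag{9}$$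
*Moreover $\operatorname{SPR}(R,n,0)=\operatorname{wSPR}(R,n,0)$, and this is $\Theta_R(n^d)$ for $n\ge r$. Hence (3) holds for every $R$ with $\operatorname{NRD}=O(n)$ or $\operatorname{NRD}=\Omega(n^d)$, and (4) holds for every $R$ with $\operatorname{CL}=O(n)$ or $\operatorname{CL}=\Omega(n^d)$. In particular both hold for all $R$ of arity $r\le2$.*

The plan: if too many clauses get weight $0$, the error function $P=\sum_y(\tilde w(y)-1)f_y$ has large coefficients, and we must find an assignment where $|P|$ is large. For the cut predicate on a bipartite graph this is transparent. Fix the colors on one side; the contribution of a vertex $a$ of the other side changes by $|\sum_bu_{ab}(1-2\sigma(b))|$ when $\sigma(a)$ flips, and this is typically of size $(\sum_bu_{ab}^2)^{1/2}$. Since each $a$ may choose its own color, these contributions add up. To do this for general $f$ we need "typically" for polynomials of degree $d$.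

**Lemma 2.** *If $g:D^N\to\mathbb R$ is a sum of functions of at most $d$ coordinates each, then $\mathbb Eg^4\le B^d(\mathbb Eg^2)^2$ with $B=16|D|$. Consequently $\mathbb E|g|\ge\kappa(\mathbb Eg^2)^{1/2}$ with $\kappa=B^{-d/2}$.*

**Proof.** Induct on $N$; if $N=0$ or $d=0$, then $g$ is constant and the claim is trivial.

**Step 1: split off the last coordinate.** Let $g_0$ be the average of $g$ over the last coordinate, and $g_1=g-g_0$. Then $g_0$ is a sum of functions of at most $d$ of the first $N-1$ coordinates. For each fixed value $\alpha$ of the last coordinate, $g_1(\cdot,\alpha)$ is a sum of functions of at most $d-1$ coordinates, since terms not involving the last coordinate cancel in $g-g_0$. Put $a=\mathbb Eg_0^2$, $b=\mathbb Eg_1^2$. As $g_1$ averages to $0$ over the last coordinate, $\mathbb Eg^2=a+b$.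

**Step 2: expand the fourth moment.** Since $\mathbb Eg_0^3g_1=0$ and $4g_0g_1^3\le2g_0^2g_1^2+2g_1^4$,
$$\mathbb Eg^4\le\mathbb Eg_0^4+8\,\mathbb Eg_0^2g_1^2+3\,\mathbb Eg_1^4 .$$

**Step 3: use the induction hypothesis on each term.** Let $b_\alpha=\mathbb Eg_1(\cdot,\alpha)^2$, so $\mathbb E_\alpha b_\alpha=b$ and each $b_\alpha\le|D|b$. Then $\mathbb Eg_0^4\le B^da^2$, and
$$\mathbb Eg_1^4\le B^{d-1}\mathbb E_\alpha b_\alpha^2\le B^{d-1}|D|\,b^2,\qquad\mathbb Eg_0^2g_1^2\le\mathbb E_\alpha\,B^{d/2}a\cdot B^{(d-1)/2}b_\alpha=B^{d-1/2}ab ,$$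
the last by Cauchy–Schwarz for each $\alpha$. The total is at most $B^d(a^2+8B^{-1/2}ab+3|D|B^{-1}b^2)$. Here $8B^{-1/2}=2/\sqrt{|D|}\le2$ and $3|D|/B=\frac3{16}$, so it is at most $B^d(a+b)^2$.

**Step 4: pass to the first moment.** By Hölder, $\mathbb Eg^2=\mathbb E|g|^{2/3}|g|^{4/3}\le(\mathbb E|g|)^{2/3}(\mathbb Eg^4)^{1/3}$. For $g\ne0$ this gives $\mathbb E|g|\ge(\mathbb Eg^2)^{3/2}/(\mathbb Eg^4)^{1/2}\ge B^{-d/2}(\mathbb Eg^2)^{1/2}$. $\square$

**Lemma 3.** *Permute coordinates so that $f_{[d]}\ne0$. Let $X_1,\dots,X_d\subseteq X$ be disjoint, let $x^*_{d+1},\dots,x^*_r$ be distinct variables outside them, and let $Y\subseteq X_1\times\dots\times X_d\times\{(x^*_{d+1},\dots,x^*_r)\}$. For $u:Y\to\mathbb R$ let $P=\sum_yu(y)f_y$. Then, with $c_0=\frac12\kappa\|f_{[d]}\|_2>0$,*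
$$\max_\sigma|P(\sigma)|\ge c_0\sum_{a\in X_1}\Big(\sum_{y\in Y,\,y_1=a}u(y)^2\Big)^{1/2}. \tag{10}$$
*The same holds with any of the first $d$ coordinates in the role of coordinate $1$.*

**Proof.**

**Step 1: let every $a\in X_1$ choose its own value.** Let $\sigma'$ be the restriction of $\sigma$ to the variables outside $X_1$. For $a\in X_1$ and $\alpha\in D$ put $P_a(\alpha,\sigma')=\sum_{y_1=a}u(y)f(\alpha,\sigma'(y_2),\dots,\sigma'(y_r))$ (variables of $X_1$ occur in coordinate $1$ only). Then $P(\sigma)=\sum_aP_a(\sigma(a),\sigma')$. Let $\operatorname{osc}_a(\sigma')=\max_\alpha P_a-\min_\alpha P_a$. For fixed $\sigma'$, choosing all $\sigma(a)$ maximizing, or all minimizing, gives two values of $P$ that differ by $\sum_a\operatorname{osc}_a(\sigma')$. So $\max|P|\ge\frac12\sum_a\operatorname{osc}_a(\sigma')$ for every $\sigma'$.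

**Step 2: bound the mean oscillation from below.** Let $g_a=P_a-\mathbb E_\beta P_a(\beta,\sigma')$. For each $\alpha$, $\operatorname{osc}_a(\sigma')\ge|g_a(\alpha,\sigma')|$, hence $\operatorname{osc}_a(\sigma')\ge\mathbb E_\alpha|g_a(\alpha,\sigma')|$. The function $g_a$ has degree at most $d$, and its Efron–Stein components are those of $P_a$ on variable sets containing $a$. Fix $y\in Y$ with $y_1=a$ and consider the set $W=\{a,y_2,\dots,y_d\}$. A clause $y'$ with $y'_1=a$ contributes to the component on $W$ through the sets $S$ with $\{y'_i:i\in S\}=W$. As the $x^*_j$ are not in $W$, $S\subseteq[d]$, and since $|W|=d$, $S=[d]$. By disjointness of the $X_j$, $y'_i=y_i$ for all $i\le d$, so $y'=y$. Thus the component of $g_a$ on $W$ is exactly $u(y)f_{[d]}(\alpha,\sigma'(y_2),\dots,\sigma'(y_d))$. Different $y$ give different $W$, and by orthogonality $\mathbb Eg_a^2\ge\|f_{[d]}\|_2^2\sum_{y_1=a}u(y)^2$. Lemma 2 gives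
$$\mathbb E_{\sigma'}\operatorname{osc}_a\ge\mathbb E|g_a|\ge2c_0\Big(\sum_{y_1=a}u(y)^2\Big)^{1/2}.$$

**Step 3: choose $\sigma'$.** Sum over $a$, pick a $\sigma'$ for which $\sum_a\operatorname{osc}_a(\sigma')$ is at least its mean, and use Step 1. The coordinates $1,\dots,d$ play symmetric roles. $\square$

**Proof of Theorem 2.**

**Step 1: exact sparsification is a rank.** This identifies the cap. Let $v_y=(f_y(\sigma))_\sigma$ and $\rho_n=\operatorname{rank}\{v_y:y\in X^r\}$. By Carathéodory's theorem for cones, $\sum_yw(y)v_y$ is a nonnegative combination of at most $\rho_n$ of the $v_y$, $y\in Y$, so $\operatorname{wSPR}(R,n,0)\le\rho_n$. If $\{v_y\}_{y\in Y}$ is a basis of the span, the only exact sparsifier of the unweighted instance $(X,Y)$ is $\tilde w\equiv1$, so $\operatorname{SPR}(R,n,0)\ge\rho_n$. Hence both equal $\rho_n$.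

Each $f_y$ is a sum of functions of at most $d$ variables, so it lies in the span of the indicators of "$(\sigma(x_1),\dots,\sigma(x_d))=\alpha$" with $(x_1,\dots,x_d)\in X^d$, $\alpha\in D^d$. So $\rho_n\le|D|^dn^d$. For $n\ge r$ let $N=\lfloor n/r\rfloor\ge n/(2r)$ and use Lemma 3 with $|X_j|=N$; this needs $dN+(r-d)\le rN\le n$ variables. By (10), a combination of the $f_y$, $y\in\prod X_j\times\{x^*\}$, vanishes only if all coefficients do, so $\rho_n\ge N^d$. Thus $\rho_n=\Theta_R(n^d)$.

**Step 2: a linear bound.** We show $\operatorname{NRD}(R,n)\ge n-r+1\ge n/r$ for $n\ge r$. Changing a tuple one coordinate at a time, we find $x\in R$, $x'\notin R$ that differ in exactly one coordinate $j$. Fix $r-1$ variables for the other coordinates and let coordinate $j$ range over the remaining $n-r+1$ variables. Give the fixed variables the values of $x$, one remaining variable the value $x'_j$, and all others $x_j$: exactly one clause is violated. Finally $n-r+1\ge n/r$ is equivalent to $n(r-1)\ge r(r-1)$.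

**Step 3: few variables.** The NRD term in (9) is covered by (2), so only the second term remains. Let $n<r$. If $\operatorname{SPR}(R,n,0)=0$ there is nothing to prove. Otherwise some clause can be violated, and the instance consisting of it alone gives $\operatorname{SPR}(R,n,\varepsilon)\ge1\ge r^{-r}\operatorname{SPR}(R,n,0)$.

**Step 4: the bound $\min(n/\varepsilon^2,\operatorname{SPR}(R,n,0))$ for $n\ge r$.** We apply Lemma 3 to an instance with $t$ clauses per element of $X_1$. Let $c_1=c_0^2/4$ and $t=\min(\lfloor c_1/\varepsilon^2\rfloor,N^{d-1})$. If $t=0$, then $c_1/\varepsilon^2<1$, so $n/\varepsilon^2<n/c_1$ and Step 2 suffices. Let $t\ge1$. Choose $Y$ as in Lemma 3, with $|X_j|=N$ and exactly $t$ clauses $y$ with $y_1=a$ for each $a\in X_1$. Suppose an $\varepsilon$-sparsifier $\tilde w$ had size less than $Nt/2$. Let $u=\tilde w-1$, and let $\zeta_a\le t$ be the number of clauses at $a$ with $\tilde w=0$; these have $u=-1$, and $\sum_a\zeta_a>Nt/2$. Since $|P(\sigma)|\le\varepsilon\operatorname{val}(\sigma)\le\varepsilon Nt$, (10) gives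
$$\varepsilon Nt\ge c_0\sum_a\sqrt{\zeta_a}\ge c_0\sum_a\frac{\zeta_a}{\sqrt t}>\frac{c_0N\sqrt t}2 .$$
So $t>c_0^2/(4\varepsilon^2)=c_1/\varepsilon^2$, a contradiction. The size is therefore at least $Nt/2$. As $\lfloor x\rfloor\ge x/2$ for $x\ge1$, this is at least $\frac12\min\big(\frac{c_1N}{2\varepsilon^2},N^d\big)$. With $N\ge n/(2r)$ and $\operatorname{SPR}(R,n,0)\le|D|^dn^d$, this is at least $c\min(n/\varepsilon^2,\operatorname{SPR}(R,n,0))$, which proves (9).

**Step 5: the cases $O(n)$ and $\Omega(n^d)$.** We read off (3) and (4) for $n\ge r$; for $n<r$, Step 3 gives $\operatorname{wSPR}(R,n,\varepsilon)\ge\operatorname{SPR}(R,n,\varepsilon)\ge r^{-r}\operatorname{SPR}(R,n,0)$, and $\operatorname{SPR}(R,n,0)=\operatorname{wSPR}(R,n,0)$ is the cap in both. If $\operatorname{NRD}=O(n)$, then $\min(\operatorname{NRD}/\varepsilon^2,\operatorname{SPR}(R,n,0))=O(\min(n/\varepsilon^2,\operatorname{SPR}(R,n,0)))$ and (9) gives (3). If $\operatorname{NRD}=\Omega(n^d)$, then $\operatorname{SPR}(R,n,\varepsilon)\ge\operatorname{NRD}=\Omega(\operatorname{SPR}(R,n,0))$ by (2) and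 Step 1. For (4) argue in the same way with $\operatorname{CL}$, using $\operatorname{wSPR}\ge\operatorname{SPR}$, $\operatorname{wSPR}(R,n,0)=\operatorname{SPR}(R,n,0)$, and $\operatorname{wSPR}\ge\operatorname{CL}$.

**Step 6: arity at most 2.** We show that one of the two cases always occurs. If $r=1$, Step 2 gives $\operatorname{NRD}\ge n\ge\operatorname{SPR}(R,n,0)$, so (2) reaches the cap in both (3) and (4). Let $r=2$ and $n\ge2$ (the case $n=1<r$ is Step 3).

*Case A: there are $(a,b),(a,b'),(a',b)\in R$ with $(a',b')\notin R$.* Take disjoint $P,Q\subseteq X$ of size $\lfloor n/2\rfloor$ and the clauses $P\times Q$. Set $P\mapsto a$, $Q\mapsto b$, then change one variable of $P$ to $a'$ and one variable of $Q$ to $b'$. The clause formed by these two variables sees $(a',b')$ and is violated; all others see $(a,b)$, $(a,b')$ or $(a',b)$ and are satisfied. So $\operatorname{NRD}\ge\lfloor n/2\rfloor^2=\Omega(n^2)$, which matches the cap, since $\operatorname{SPR}(R,n,0)\le n^2$. By (2), both (3) and (4) hold.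

*Case B: otherwise.* Any two rows $R_x=\{y:(x,y)\in R\}$ are equal or disjoint: if $b\in R_a\cap R_{a'}$ and, say, $b'\in R_a\setminus R_{a'}$, we are in Case A. Let $\alpha(x)=R_x$ if this is nonempty and $\alpha(x)=\bot$ otherwise; let $\beta(y)$ be the unique nonempty row containing $y$, or $\bot$ if there is none. Then $R=\{(x,y):\alpha(x)=\beta(y)\ne\bot\}$. Let $y_1,\dots,y_\ell$ with $\sigma_1,\dots,\sigma_\ell$ be a chain, and view $y_i=(u,v)$ as an edge $u^Lv^R$ of the bipartite graph on two copies of $X$. If $u^L,v^R$ were connected by edges $y_j$ with $j>i$, all satisfied by $\sigma_i$, then the labels $\alpha(\sigma_i(\cdot))$ on the left and $\beta(\sigma_i(\cdot))$ on the right would agree along the path and differ from $\bot$. So $\alpha(\sigma_i(u))=\beta(\sigma_i(v))\ne\bot$, and $\sigma_i$ would satisfy $y_i$. Hence the edges form a forest on $2n$ vertices, and $\operatorname{NRD}\le\operatorname{CL}\le2n-1=O(n)$. Step 5 applies. $\square$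

## 8. The $\varepsilon$-dependence for $R_{2,k}$, and arity three

Theorem 1 requires $k\ge2$ to refute (3) and (4), so arity at least $4$. For the ternary predicate $R_{2,1}$ its upper bound $n^2+n^2/\varepsilon^2$ is no smaller than $\operatorname{NRD}/\varepsilon^2$. The truth for $R_{2,k}$ lies lower.

**Theorem 3.** *Let $k\ge1$, $n\ge k+2$, $\varepsilon\in(0,1)$. With constants depending only on $k$,*
$$c\min\Big(n^{k+2},\,n^{k+1}+\frac{n^{(k+3)/2}}\varepsilon\Big)\le\operatorname{SPR}(R_{2,k},n,\varepsilon)\le\operatorname{wSPR}(R_{2,k},n,\varepsilon)\le C\Big(n^{k+1}+\frac{n^{(k+3)/2}\log_2^3n}\varepsilon\Big).$$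

**Corollary 2.** *For the ternary predicate $R_{2,1}=\{000,001,110\}$ and $1/n\le\varepsilon<1$, $n\ge3$, $\operatorname{SPR}$ and $\operatorname{wSPR}$ are $n^2/\varepsilon$ up to a factor $O(\log^3n)$. Both (3) and (4) fail for $R_{2,1}$; at $\varepsilon=n^{-1/2}$ they are off by a factor $\Omega(\sqrt n/\log^3n)$. Hence both inequalities hold for all predicates of arity at most $2$, and for every arity $r\ge3$ there is a Boolean predicate violating both.*

**Proof of Corollary 2 from Theorem 3.** For $k=1$ and $\varepsilon\ge1/n$ we have $n^2/\varepsilon\le n^3$, so the lower bound is at least $cn^2/\varepsilon$, and the upper bound is $O(n^2\log^3n/\varepsilon)$. By Theorem 1, part 2, $\operatorname{CL}\ge\operatorname{NRD}\ge cn^2$ and $\operatorname{wSPR}(R_{2,1},n,0)\ge\operatorname{SPR}(R_{2,1},n,0)\ge cn^3$. At $\varepsilon=n^{-1/2}$ the minima in (3) and (4) are therefore $\Omega(n^3)$, while the sizes are $O(n^{5/2}\log^3n)$. For arity at most $2$ use Theorem 2; for $r\ge4$ use Corollary 1 with $R_{2,r-2}$. $\square$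

### 8.1 Lower bound: blocks against Lemma 3

**Proof of the lower bound in Theorem 3.** By (2) and Theorem 1, part 2, $\operatorname{SPR}\ge\operatorname{NRD}\ge cn^{k+1}$.

**Step 1: isolate one block.** Take the block instance (6) with $N=\lfloor n/(k+2)\rfloor$ and $1\le s\le N$, and let $Y_i=A_i\times B_i\times Z_1\times\dots\times Z_k$. Suppose an $\varepsilon$-sparsifier $\tilde w$ of $Y$ has size less than $|Y|/2$. The blocks have equal size, so some $Y_i$ has more than half of its clauses at weight $0$. Setting $\sigma=0$ on all $A_j,B_j$ with $j\ne i$ satisfies all clauses outside $Y_i$, so $\tilde w|_{Y_i}$ is an $\varepsilon$-sparsifier of $Y_i$.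

**Step 2: apply Lemma 3 to the block.** Here $d=r=k+2$. Use $u=\tilde w-1$ and $Z_1$ as the distinguished coordinate. Let $\zeta_a\le s^2N^{k-1}$ be the number of weight-$0$ clauses at $a\in Z_1$, so $\sum_a\zeta_a>s^2N^k/2$. Since the error is at most $\varepsilon|Y_i|$,
$$\varepsilon s^2N^k\ge c_0\sum_{a\in Z_1}\sqrt{\zeta_a}\ge c_0\,\frac{\sum_a\zeta_a}{sN^{(k-1)/2}}>\frac{c_0}2\,sN^{(k+1)/2},$$
that is, $s>s_0:=\frac{c_0}2N^{-(k-1)/2}/\varepsilon$.

**Step 3: choose the block size.** If $s_0\ge1$, take $s=\min(N,\lfloor s_0\rfloor)\le s_0$. This contradicts Step 2, so the size is at least $|Y|/2\ge sN^{k+1}/4$. As $\lfloor s_0\rfloor\ge s_0/2$, this is at least $c\min(N^{k+2},N^{(k+3)/2}/\varepsilon)$. Averaging with the bound $cn^{k+1}$ gives the claim. If $s_0<1$, then $N^{(k+3)/2}/\varepsilon<(2/c_0)N^{k+1}$, and the bound $cn^{k+1}$ suffices. $\square$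

### 8.2 From pairs to cycles

Why does pairing lose? Fix $z$. A pair can produce an error as soon as one of its two clauses has an $x$-part cut by $\sigma$. If the smaller color class $S$ of $\sigma$ has $a$ elements, up to $2a(n-a)$ clauses with this $z$ are cut. We want perturbations that react only to clauses lying inside the smaller class, of which there are at most $a^2$. For four clauses on $u,u'$ and $v,v'$ with the same $z$, shift weight with alternating signs along the 4-cycle $(u,v),(u',v),(u',v'),(u,v')$. Writing $\zeta=\prod_j\sigma(z_j)$, we have for $x=(u,v)$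
$$f_{(u,v,z)}(\sigma)=\sigma(u)+\sigma(v)+(\zeta-2)\sigma(u)\sigma(v), \tag{11}$$
and the alternating sum of the four values is $(\zeta-2)(\sigma(u)-\sigma(u'))(\sigma(v)-\sigma(v'))$: the linear terms have canceled. The same works along every even cycle. We need short cycles, and a replacement for effective resistances adapted to "both ends in the smaller part". Let $n\ge3$ from now on (implied by $n\ge k+2$), write $\ell_n=\log_2n$, and put
$$\lambda=2\lceil\log_2(2n)\rceil\le2(\ell_n+2)\le6\ell_n .$$

**Lemma 4.** *A simple graph with $N\ge1$ vertices and at least $2N$ edges has a cycle of length at most $2\lceil\log_2N\rceil$.*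

**Proof.** First we pass to minimum degree $3$. Repeatedly delete vertices of degree at most $2$. If nothing remained, each deletion would have removed at most $2$ edges and the last one none, so there would be fewer than $2N$ edges. So a nonempty subgraph of minimum degree at least $3$ remains, and in particular $N\ge4$. Next we count. Let $h=\lceil\log_2N\rceil\ge1$. From a given vertex there are at least $3\cdot2^{h-1}\ge\frac32N>N$ non-backtracking walks of length $h$, so two different ones have the same endpoint. Their union is a connected graph with at most $2h$ edges. If it were a tree, a non-backtracking walk in it would be the unique path between its ends, and the two walks would coincide. So it contains a cycle, of length at most $2h$. $\square$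

**Definition 8 (splitting hierarchy).** Let $G$ be a weighted multigraph on $X$, and let $w(S,T)$ be the total weight of the edges between disjoint $S$ and $T$. For $C\subseteq X$ with $|C|\ge2$ let
$$h(C)=\min\Big\{\frac{w(S,C\setminus S)}{|S|}:\ \emptyset\ne S\subset C,\ |S|\le|C|/2\Big\},$$
and let $S_C$ be a minimizer. Starting from $X$, recursively split each non-singleton set $C$ into $S_C$ and $C\setminus S_C$. Let $\mathcal T$ be the family of all non-singleton sets that occur; it is laminar (two members are nested or disjoint).

*Example.* Let $G$ be two triangles joined by one edge, all weights $1$. Then $h(X)=\frac13$, attained by a triangle: single vertices and pairs of vertices give ratios at least $1$, and any other triple cuts two edges of each triangle and so has ratio at least $\frac43$. For a triangle $h=2$, attained by a single vertex, and the remaining pair has $h=1$. Note that $h$ need not increase as we descend, which is why the next proof uses a maximum over ancestors.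

**Lemma 5.** *With the absolute constant $C_1=34$ the following holds for $n\ge3$. If a weighted instance of $\operatorname{CSP}(R_{2,k})$ on $n$ variables has $m$ clauses, $\delta\in(0,1)$, and*
$$5n^{k+1}+C_1n^{(k+3)/2}\ell_n^2/\delta\le m/2 ,$$
*then it has a $\delta$-sparsifier of size at most $\big(1-\frac1{4\lambda}\big)m$.*

**Proof.** Clauses are $e=(u,v,z)$, $z\in X^k$, with weight $w_e$. Let $G$ be the multigraph on $X$ with an edge $uv$ of weight $w_e$ for each clause with $u\ne v$, and let $Q(\sigma)=\sum_ew_e\mathbf 1[\sigma(u)\ne\sigma(v)]\le\operatorname{val}_w(\sigma)$.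

**Step 1: a strength for each clause.** This replaces the resistance bound of Lemma 1. Build $\mathcal T$ for $G$. A clause $e$ with $u\ne v$ is separated at a unique $N(e)\in\mathcal T$, and $h(N(e))>0$ because $w_e>0$ crosses that split. Let
$$h_e=\max\{h(C):C\in\mathcal T,\ u,v\in C\}\ge h(N(e)).$$
Grouping clauses by $N(e)$,
$$\sum_{e:\,u\ne v}\frac{w_e}{h_e}\le\sum_{C\in\mathcal T,\,h(C)>0}\frac{w(S_C,C\setminus S_C)}{h(C)}\le\sum_{C\in\mathcal T}|S_C|\le n\ell_n .$$
The last inequality holds because each time a vertex lies in $S_C$ the set containing it shrinks at least by half, which can happen at most $\log_2n$ times.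

**Step 2: discard heavy clauses.** Put
$$\varphi=\delta^{-1}\sqrt{32\lambda n^k(\ell_n+3)(n+2)}$$
and call $e$ with $u\ne v$ good if $w_e\le h_e/\varphi$. By Step 1 at most $\varphi n\ell_n$ clauses with $u\ne v$ are not good. For $n\ge3$ we have $\ell_n\ge\frac32$, so $\ell_n+3\le3\ell_n$, and $n+2\le2n$, $\lambda\le6\ell_n$. So $\varphi\le\delta^{-1}\sqrt{1152}\,\ell_nn^{(k+1)/2}$, and $\sqrt{1152}<34$ gives $\varphi n\ell_n\le C_1n^{(k+3)/2}\ell_n^2/\delta$.

**Step 3: extract short cycles.** For each $z\in X^k$ consider the simple bipartite graph on two copies $X^L,X^R$ of $X$, with an edge $u^Lv^R$ for each good clause $(u,v,z)$. It has $2n$ vertices. By Lemma 4 we can greedily remove edge-disjoint cycles of length at most $\lambda$ until fewer than $4n$ edges remain. The number of clauses in no cycle is at most $n^{k+1}$ (those with $u=v$) plus $\varphi n\ell_n$ plus $4n\cdot n^k$, hence at most $m/2$. So the number of cycles is $q\ge m/(2\lambda)$. All cycles are even.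

**Step 4: perturb along cycles.** We define the random weights. Let $\chi_e=\pm1$ alternate along each cycle $c$, and let $\theta_c=\min_{e\in c}w_e$. With independent uniform signs $s_c$ put $\tilde w_e=w_e+s_c\chi_e\theta_c\ge0$ for $e\in c$, and leave other weights unchanged. In each cycle a chosen clause of minimum weight gets weight $0$ with probability $\frac12$, independently over cycles. So with probability at least $\frac12$ at least $q/2$ clauses get weight $0$.

**Step 5: place each cycle in one set of the hierarchy.** This bounds $\theta_c$ by the strength of that set. For $i\in\mathbb Z$ let $\mathcal C_i$ be the set of inclusion-maximal members of $\{C\in\mathcal T:h(C)\ge2^i\}$; by laminarity they are pairwise disjoint. Let $i_e=\lfloor\log_2h_e\rfloor$ and $i_c=\min_{e\in c}i_e$. Every $e=(u,v,z)\in c$ has both $u,v$ in some $C\in\mathcal T$ with $h(C)=h_e\ge2^{i_c}$, hence in a member of $\mathcal C_{i_c}$. Consecutive edges of $c$ share an element of $X$ and the members of $\mathcal C_{i_c}$ are disjoint, so all of $c$ lies in one set $C(c)\in\mathcal C_{i_c}$.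 Choosing $e\in c$ with $i_e=i_c$,
$$\theta_c\le w_e\le h_e/\varphi\le2^{i_c+1}/\varphi .$$

**Step 6: a cycle reacts only to clauses inside the smaller side.** Fix $\sigma$, and for a cycle $c$ let $\Delta_c=\sum_{e\in c}\chi_ef_e(\sigma)$, so that
$$\operatorname{Err}(\sigma):=\operatorname{val}_{\tilde w}(\sigma)-\operatorname{val}_w(\sigma)=\sum_cs_c\theta_c\Delta_c .$$
All clauses of $c$ have the same $z$. By (11), and because each vertex of $c$ lies on one $+$ edge and one $-$ edge, the linear terms cancel:
$$\Delta_c=(\zeta-2)\sum_{e\in c}\chi_e\sigma(u)\sigma(v).$$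
Since $(1-\sigma(u))(1-\sigma(v))=1-\sigma(u)-\sigma(v)+\sigma(u)\sigma(v)$, the same cancellation and $\sum_{e\in c}\chi_e=0$ show that the last sum does not change when $\sigma$ is replaced by $1-\sigma$ in it. For $C\in\mathcal T$ let $S_C^\sigma$ be a smaller one of the sets $\{x\in C:\sigma(x)=1\}$, $\{x\in C:\sigma(x)=0\}$, and let $a_C=|S_C^\sigma|\le|C|/2$. Let $k_c\le\lambda$ be the number of $e\in c$ with $u,v\in S^\sigma_{C(c)}$. Using $\sigma$ or $1-\sigma$ according to which side is smaller, $|\Delta_c|\le2k_c$.

**Step 7: sum of squares.** We bound the variance by cuts. For fixed $(i,C)$, the cycles are edge-disjoint and at most $n^ka_C^2$ clauses have $u,v\in S_C^\sigma$, so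
$$\sum_{c:\,i_c=i,\,C(c)=C}k_c^2\le\lambda\sum_{c:\,i_c=i,\,C(c)=C}k_c\le\lambda n^ka_C^2 .$$
With $E_i=\sum_{C\in\mathcal C_i}2^ia_C$ and Steps 5 and 6,
$$\sum_c\theta_c^2\Delta_c^2\le\sum_i\sum_{C\in\mathcal C_i}\frac{4^{i+1}}{\varphi^2}\cdot4\lambda n^ka_C^2\le\frac{16\lambda n^k}{\varphi^2}\sum_iE_i^2 . \tag{12}$$
Write $Q=Q(\sigma)$. Since $h(C)\ge2^i$ on $\mathcal C_i$ and its members are disjoint,
$$E_i\le\sum_{C\in\mathcal C_i}h(C)a_C\le\sum_{C\in\mathcal C_i}w(S_C^\sigma,C\setminus S_C^\sigma)\le Q .$$
Also $E_i\le2^in$, and $E_i\ne0$ implies $2^i\le E_i\le Q$. If $Q>0$, there are at most $\ell_n+1$ integers $i$ with $Q/n<2^i\le Q$, so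
$$\sum_iE_i\le\sum_{2^i\le Q/n}2^in+\sum_{Q/n<2^i\le Q}Q\le2Q+(\ell_n+1)Q,$$
and $\sum_iE_i^2\le Q\sum_iE_i\le(\ell_n+3)Q^2$.

**Step 8: find one good outcome.** If $Q(\sigma)>0$, then (7), (12) and the choice of $\varphi$ give
$$\Pr[|\operatorname{Err}(\sigma)|>\delta Q]\le2\exp\Big(-\frac{\delta^2\varphi^2}{32\lambda n^k(\ell_n+3)}\Big)=2e^{-(n+2)} .$$
If $Q(\sigma)=0$, all $E_i$ vanish, and by (12) $\operatorname{Err}(\sigma)=0$. A union bound over $2^n$ assignments gives failure probability less than $\frac12$. Together with Step 4, some outcome has $|\operatorname{Err}(\sigma)|\le\delta Q(\sigma)\le\delta\operatorname{val}_w(\sigma)$ for all $\sigma$ and size at most $m-q/2\le\big(1-\frac1{4\lambda}\big)m$. $\square$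

**Proof of the upper bound in Theorem 3.** We iterate Lemma 5 as we iterated Lemma 1. Let
$$M=20n^{k+1}+192\,C_1n^{(k+3)/2}\ell_n^3/\varepsilon .$$
While the number $m_j$ of positive-weight clauses exceeds $M$, apply Lemma 5 with $\delta_j=4C_1n^{(k+3)/2}\ell_n^2/m_j$, which is less than $1$. The hypothesis holds, because $5n^{k+1}\le m_j/4$ and $C_1n^{(k+3)/2}\ell_n^2/\delta_j=m_j/4$. Since $m_{j+1}\le(1-\frac1{4\lambda})m_j$ and all used $m_j$ exceed $M$, counting backward from the last used $m_j$ gives
$$\sum_j\delta_j\le\frac{4C_1n^{(k+3)/2}\ell_n^2}M\sum_{i\ge0}\Big(1-\frac1{4\lambda}\Big)^i=\frac{4C_1n^{(k+3)/2}\ell_n^2}M\cdot4\lambda\le\frac{96\,C_1n^{(k+3)/2}\ell_n^3}M\le\frac\varepsilon2,$$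
using $\lambda\le6\ell_n$. As in the proof of Theorem 1, $\prod(1+\delta_j)\le e^{\varepsilon/2}\le1+\varepsilon$ and $\prod(1-\delta_j)\ge1-\varepsilon/2$, so the final weights form an $\varepsilon$-sparsifier of the original instance, of size at most $M$. $\square$
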